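\title{The Quillen idempotent is $\mathbb{E}_4$ but not $\mathbb{E}_5$}

\begin{abstract}
We show that for every prime $p$ the Quillen idempotent of $\mathrm{MU}_{(p)}$ lifts to a map of $\mathbb{E}_4$-ring spectra, and that for no prime does it lift to a map of $\mathbb{E}_5$-ring spectra. More generally, a homotopy ring endomorphism of $\mathrm{MU}_{(p)}$ lifts to an $\mathbb{E}_4$-map if and only if it lifts to an $\mathbb{E}_3$-map, if and only if an explicit system of congruences holds for the $K(1)$-local logarithm of its characteristic series. The congruences are verified for the Quillen idempotent by a formula, valid modulo $p^2$, for the logarithm of the norm of a coordinate on the multiplicative formal group.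
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}

An $\mathbb{E}_n$-ring spectrum is a spectrum with an action of the little $n$-cubes operad. For $n=1$ this is a coherently associative multiplication; as $n$ grows the multiplication becomes more coherently commutative, and $n=\infty$ is the limiting case. An $\mathbb{E}_{n+1}$-ring is in particular an $\mathbb{E}_n$-ring. A \emph{homotopy ring map} is a ring map in the stable homotopy category, and it \emph{lifts to an $\mathbb{E}_n$-map} if it is the homotopy class underlying some map of $\mathbb{E}_n$-rings. The largest $n$ for which a lift exists measures how much of the multiplicative structure the map respects.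

Fix a prime $p$ and let $v$ be the $p$-adic valuation. The complex cobordism spectrum $\mathrm{MU}$ is an $\mathbb{E}_\infty$-ring, and so is $R:=\mathrm{MU}_{(p)}$. Since $R$ is $p$-local, maps $\mathrm{MU}_{(p)}\to R$ and maps $\mathrm{MU}\to R$ are the same thing, both for homotopy ring maps and for $\mathbb{E}_n$-maps. Let $L$ be the universal line bundle over $\mathbb{CP}^\infty$ and $x_{\mathrm{MU}}\in \mathrm{MU}^2(\mathbb{CP}^\infty)$ the universal coordinate, so that $\mathrm{MU}^*(\mathbb{CP}^\infty)=\mathrm{MU}^*[\![x_{\mathrm{MU}}]\!]$. A homotopy ring map $\varphi\colon \mathrm{MU}\to R$ is the same as a series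
\[
\varphi(x_{\mathrm{MU}})=f(x_{\mathrm{MU}})\in R^2(\mathbb{CP}^\infty),\qquad f(z)=z+f_1z^2+f_2z^3+\cdots,\quad f_i\in\pi_{2i}R .
\]
The logarithm of the universal formal group law is the unique series $\ell(z)=\sum_{i\ge0}m_iz^{i+1}$ with $m_0=1$ and $m_i\in\pi_{2i}\mathrm{MU}\otimes\mathbb{Q}$ such that $\ell(x_{\mathrm{MU}})$ is additive under tensor products of line bundles; its derivative has coefficients in $\pi_*\mathrm{MU}$. The class $\sum_i\varphi(m_i)f(x_{\mathrm{MU}})^{i+1}$ is also additive with leading term $x_{\mathrm{MU}}$, so it equals $\ell(x_{\mathrm{MU}})$.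

For a series $F=\sum_{k\ge1}F_kz^k$ let
\[
F_\epsilon:=\sum_{k\ge0}F_{p^k}z^{p^k}
\]
be the part supported on exponents that are powers of $p$, including $p^0=1$. The \emph{Quillen idempotent} $\epsilon\colon \mathrm{MU}_{(p)}\to \mathrm{MU}_{(p)}$ is the homotopy ring map that corresponds to $p$-typicalization of the universal formal group law: $\epsilon(m_i)=m_i$ if $i+1$ is a power of $p$, and $\epsilon(m_i)=0$ otherwise. Its series $f$ is thus determined by
\begin{equation}\label{eq:quillen}
\ell_\epsilon(f(z))=\ell(z),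
\end{equation}
and the image of $\epsilon$ is the Brown--Peterson spectrum $\mathrm{BP}$.

\medskip
\noindent\textbf{Question.} \emph{Is there a map of $\mathbb{E}_4$-ring spectra $\mathrm{MU}_{(p)}\to \mathrm{MU}_{(p)}$ whose underlying homotopy ring map is $\epsilon$?}
\medskip

The question is posed by Quinn and Zhu \cite{QZ}, who state that it is open. Basterra and Mandell construct an $\mathbb{E}_4$-ring idempotent on $\mathrm{MU}_{(p)}$ with image $\mathrm{BP}$, which \cite{QZ} cites for $p=2$. This does not settle the question, which asks for a lift of $\epsilon$ itself.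

The low cases show what is at stake. Every homotopy ring map $\mathrm{MU}\to R$ lifts to an $\mathbb{E}_2$-map (Remark~\ref{rem:E2}). At $n=3$ this stops: the coefficients of $f$ must satisfy infinitely many congruences, and for $p=2$ the series $z+m_2z^3$, which agrees with the series of $\epsilon$ modulo $z^4$, violates the first of them (Example~\ref{ex:first}). The idempotent $\epsilon$ is defined by deleting coefficients of a logarithm, an operation with no visible relation to these congruences, so one might well expect it to fail one of them. It passes them all.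

\subsection*{Results}

\begin{theorem}\label{thm:A}
For every prime $p$, the Quillen idempotent $\epsilon$ lifts to an $\mathbb{E}_4$-map $\mathrm{MU}_{(p)}\to \mathrm{MU}_{(p)}$.
\end{theorem}

\begin{theorem}\label{thm:B}
For no prime $p$ does $\epsilon$ lift to an $\mathbb{E}_5$-map.
\end{theorem}

Theorem~\ref{thm:A} is deduced from a criterion that applies to all ring maps. Let $T=L_{K(1)}(KU\wedge \mathrm{MU})$ and $A=\pi_0T$. Then $T^0(\mathbb{CP}^\infty)=A[\![x]\!]$ with $x=1-L$, and the power operations of $T$ give a ring endomorphism $\psi$ of $A[\![x]\!]$ that reduces to the $p$-th power map modulo $p$; this is recalled in Section~\ref{sec:T}. Let $G_R=1+\widetilde R^0(\mathbb{CP}^\infty)$, a group under multiplication. For $g\in G_R$, denote by $g$ also its image in $1+xA[\![x]\!]$ under the map $R\to T$ given by the right factor, and put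
\[
\nu_g:=\frac1p\log\frac{g^p}{\psi(g)}\in A[\![x]\!].
\]
With $L\frac{d}{dL}=-(1-x)\frac{d}{dx}$, consider the condition
\begin{equation}\label{eq:star}
\text{there are }\mu\in A[\![x]\!]\text{ and }C\in A\text{ with }\ \nu_g=L\frac{d\mu}{dL}+C. \tag{$*$}
\end{equation}

\begin{theorem}\label{thm:C}
For a homotopy ring map $\varphi\colon \mathrm{MU}_{(p)}\to \mathrm{MU}_{(p)}$ the following are equivalent: $\varphi$ lifts to an $\mathbb{E}_3$-map; $\varphi$ lifts to an $\mathbb{E}_4$-map; condition \eqref{eq:star} holds for $g_\varphi=\varphi(x_{\mathrm{MU}})/x_{\mathrm{MU}}$.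
\end{theorem}

\begin{corollary}\label{cor:BP}
There is an $\mathbb{E}_4$-structure on $\mathrm{BP}$ for which Quillen's projection $\mathrm{MU}_{(p)}\to \mathrm{BP}$ is an $\mathbb{E}_4$-map.
\end{corollary}

\begin{proof}
Let $\tilde\epsilon$ be an $\mathbb{E}_4$-lift of $\epsilon$. The sequential colimit of $\mathrm{MU}_{(p)}\xrightarrow{\tilde\epsilon}\mathrm{MU}_{(p)}\xrightarrow{\tilde\epsilon}\cdots$ in $\mathbb{E}_4$-rings is computed on underlying spectra, where it is the telescope of $\epsilon$, that is, $\mathrm{BP}$. The map from the first stage is the projection.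
\end{proof}

\subsection*{The method}

Since $\mathrm{MU}$ is a Thom spectrum, lifting $\varphi$ to an $\mathbb{E}_n$-map amounts to extending $g_\varphi$ along a map $\Sigma^n\mathbb{CP}^\infty\to B^nBU$ in the cohomology theory of units of $R$ (Section~\ref{sec:lifting}). For $n=4$ the target has only even cells, and one can read off which leading coefficients $\alpha$ of series $1+\alpha x_{\mathrm{MU}}^i+\cdots$ are realized by extendable classes (Section~\ref{sec:cells}). In the other direction, Rezk's logarithm $g\mapsto\nu_g$ converts the extension problem into one in $K$-theory, where it yields necessary conditions (Sections~\ref{sec:T} and \ref{sec:necessary}). The condition for $n=3$ is \eqref{eq:star}, and it restricts leading coefficients exactly as much as the cells of $B^4BU$ do; this gives Theorem~\ref{thm:C}.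

The rest is algebra on the multiplicative formal group. Condition \eqref{eq:star} says that $q_g=\log(N(g)/\psi(g))$ has, up to a constant, an antiderivative divisible by $p^2$, where $N$ is the norm along the $p$-th power map (Section~\ref{sec:norm}). For $\epsilon$, an integration by parts expresses the antiderivative through a dilogarithm-like series $\Psi_c$ attached to a coordinate $c$ (Section~\ref{sec:parts}). The key formula (Section~\ref{sec:key}) says that, modulo $p^2$, the $n$-th coefficient of $\Psi_c$ depends only on the $pn$-th and $n$-th coefficients of the logarithm of $c$. Such a recipe commutes with $F\mapsto F_\epsilon$, and Theorem~\ref{thm:A} follows (Section~\ref{sec:A}). An $\mathbb{E}_5$-lift would force $q_g$ to be constant modulo $p^3$, and an explicit first-order deformation of the coordinate $x$ shows that it is not (Section~\ref{sec:B}).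

\section{Lifts as an extension problem}\label{sec:lifting}

For an $\mathbb{E}_\infty$-ring $E$, let $GL_1E\subset\Omega^\infty E$ be the union of the components that are units in $\pi_0E$. It is a grouplike $\mathbb{E}_\infty$-space under multiplication, hence $\Omega^\infty$ of a spectrum $gl_1E$, and unpointed homotopy classes of maps $Z\to GL_1E$ form the group $E^0(Z)^\times$. The component $SL_1E$ of $1$ has $\pi_kSL_1E=\pi_kE$ for $k\ge1$. We write $B^n$ for the $n$-fold bar construction and $[-,-]$ for pointed homotopy classes; $\mathbb{E}_n$-maps between grouplike $\mathbb{E}_n$-spaces correspond to pointed maps between their $n$-fold bar constructions. The space $BU$ always carries the direct sum structure.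

\begin{theorem}[Ando--Blumberg--Gepner--Hopkins--Rezk; Chadwick--Mandell \cite{CM}; Antol\'{\i}n-Camarena--Barthel]\label{thm:thom}
Let $E$ be an $\mathbb{E}_\infty$-ring with an $\mathbb{E}_\infty$-map $\iota\colon \mathrm{MU}\to E$, and let $1\le n\le\infty$. Then $\mathbb{E}_n$-maps $\mathrm{MU}\to E$ correspond to $\mathbb{E}_n$-maps $G\colon BU\to GL_1E$, by sending $G$ to the composite $\mathrm{MU}\to \mathrm{MU}\wedge BU_+\xrightarrow{\iota\wedge G}E$ whose first map is the Thom diagonal. This composite sends $x_{\mathrm{MU}}$ to $\iota(x_{\mathrm{MU}})\cdot G(L-1)$.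
\end{theorem}

Let $s_n\colon\Sigma^n\mathbb{CP}^\infty\to\Sigma^nBU\to B^nBU$ be the composite of the $n$-fold suspension of the map classifying $L-1$ and the adjoint of $BU\simeq\Omega^nB^nBU$. It induces a homomorphism
\[
s_n^*\colon[B^nBU,B^nSL_1R]\longrightarrow[\Sigma^n\mathbb{CP}^\infty,B^nSL_1R]=[\mathbb{CP}^\infty,SL_1R]=G_R ,
\]
whose image we call $I_n$. Looping shows that $I_{n+1}\subset I_n$.

\begin{proposition}\label{prop:reform}
A homotopy ring map $\varphi\colon \mathrm{MU}\to R$ lifts to an $\mathbb{E}_n$-map if and only if $g_\varphi\in I_n$.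
\end{proposition}

\begin{proof}
Apply Theorem~\ref{thm:thom} with $\iota$ the localization map. As $BU$ is connected, an $\mathbb{E}_n$-map $G\colon BU\to GL_1R$ lands in $SL_1R$ and corresponds to a pointed map $a\colon B^nBU\to B^nSL_1R$, with $G(L-1)=s_n^*a$. The associated ring map has underlying homotopy class $\varphi$ if and only if the two agree on $x_{\mathrm{MU}}$, that is, $x_{\mathrm{MU}}\cdot s_n^*a=x_{\mathrm{MU}}\cdot g_\varphi$; and $x_{\mathrm{MU}}$ is not a zero divisor.
\end{proof}

The deloopings of $BU$ are known spaces. As an infinite loop space $BU=\Omega^\infty\Sigma^2ku$, so $B^nBU=\Omega^\infty\Sigma^{n+2}ku$. Multiplication by the $m$-th power of the Bott class $u\in\pi_2ku$ identifies $\Sigma^{2m}ku$ with the $(2m-1)$-connected cover of $ku$. Hence $B^{2m-2}BU=BU\langle2m\rangle$ is the $(2m-1)$-connected cover of $BU$; in particular $B^2BU=BSU$ and $B^4BU=BU\langle6\rangle$. Let $\rho\in\widetilde{KU}{}^0(BU\langle2m\rangle)$ be the tautological class and $\mathfrak{b}\in\widetilde{KU}{}^0(S^2)$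 the Bott generator. The map $s_{2k}$ is the $2k$-fold suspension of the class in $ku^2(\mathbb{CP}^\infty)$ that $u$ carries to $L-1$, and $\rho$ is multiplication by $u^{k+1}$; so
\begin{equation}\label{eq:bott}
s_{2k}^*\rho=\pm\,\mathfrak{b}^k\,(L-1)\in\widetilde{KU}{}^0(\Sigma^{2k}\mathbb{CP}^\infty).
\end{equation}

\section{Even cells and leading coefficients}\label{sec:cells}

The homotopy groups of $R$ are concentrated in even degrees. If $B^nBU$ has only even cells, with $n$ even, there is no obstruction to extending a map to $B^nSL_1R$ from one skeleton to the next, and $I_n$ is governed by the effect of $s_n$ in homology. Let $\omega=c_1(L)\in H^2(\mathbb{CP}^\infty;\mathbb{Z})$ and let $\beta_i\in H_{2i}(\mathbb{CP}^\infty;\mathbb{Z})$ be dual to $\omega^i$.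

\begin{lemma}\label{lem:filtration}
Let $n\geq 2$ be even and suppose that $H_*(B^nBU;\mathbb{Z})$ is free and concentrated in even degrees. Then $\mathcal{A}=[B^nBU,B^nSL_1R]$ has a filtration $\mathcal{A}=\mathcal{A}^1\supset\mathcal{A}^2\supset\cdots$ by subgroups with the following properties.
\begin{enumerate}
\item[(a)] For $\theta\in H^{2i+n}(B^nBU;\mathbb{Z}_{(p)})$ and $\alpha\in\pi_{2i}R$ there is $a\in\mathcal{A}^i$ with
$s_n^*a\equiv1\pm\langle \theta,s_{n*}\Sigma^n\beta_i\rangle\,\alpha\,x_{\mathrm{MU}}^i$ modulo $x_{\mathrm{MU}}^{i+1}$.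
\item[(b)] For any $a_i\in\mathcal{A}^i$, $i\ge1$, the product $\prod_is_n^*a_i$ converges $x_{\mathrm{MU}}$-adically to an element of $I_n$.
\end{enumerate}
\end{lemma}

\begin{proof}
The space $Z=B^nBU$ is $(n+1)$-connected with finitely generated homotopy groups, so its homology is of finite type. A simply connected space with free homology of finite type has a CW model with one cell for each basis element of its homology. So we may assume that $Z$ has only even cells, none in dimensions $1,\dots,n+1$, and that $s_n$ is cellular. Let $Z_d$ be the $d$-skeleton and $Y=B^nSL_1R$. This is an infinite loop space with even homotopy groups and $\pi_{2i+n}Y=\pi_{2i}R$ for $i\ge1$. By induction over the cells $[\Sigma Z_{2d},Y]=0$, and $[\bigvee S^{2d-1},Y]=0$. The cofiber sequences $Z_{2d-2}\to Z_{2d}\to\bigvee S^{2d}$ therefore give short exact sequences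
\[
0\to\mathrm{Hom}(H_{2d}(Z),\pi_{2d}Y)\to[Z_{2d},Y]\to[Z_{2d-2},Y]\to0 ,
\]
and the Milnor sequence gives $\mathcal{A}=\lim_d[Z_{2d},Y]$. Put $\mathcal{A}^i=\ker(\mathcal{A}\to[Z_{2i+n-2},Y])$. Then $\mathcal{A}^1=\mathcal{A}$, and $\mathcal{A}^i$ surjects onto $\mathrm{Hom}(H_{2i+n}(Z),\pi_{2i}R)$.

Let $a\in\mathcal{A}^i$ lie over the homomorphism $\phi$. On $\Sigma^n\mathbb{CP}^i$ the class $s_n^*a$ is pulled back from the top cell along $S^{2i+n}\to Z_{2i+n}/Z_{2i+n-2}\to Y$, which is the element $\phi(s_{n*}\Sigma^n\beta_i)$ of $\pi_{2i}R$. As $x_{\mathrm{MU}}^i$ restricted to $\mathbb{CP}^i$ is pulled back from a generator on the top cell, $s_n^*a\equiv1\pm\phi(s_{n*}\Sigma^n\beta_i)\,x_{\mathrm{MU}}^i$ modulo $x_{\mathrm{MU}}^{i+1}$. Taking $\phi=\langle \theta,-\rangle\alpha$ proves (a). For (b), the sum $a=\sum_ia_i$ exists in the inverse limit, and on $\mathbb{CP}^k$ the class $s_n^*a$ depends only on $a|_{Z_{2k+n}}=\sum_{i\le k}a_i|_{Z_{2k+n}}$. Hence $s_n^*a=\prod_is_n^*a_i$.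
\end{proof}

To apply (a) we evaluate Chern classes. By Newton's formula $m!\,ch_m=(-1)^{m-1}mc_m+\text{decomposables}$, and products vanish on a suspension. By \eqref{eq:bott}, $ch(s_{2k}^*\rho)=\pm\Sigma^{2k}(e^\omega-1)$. So for $k,i\ge1$
\begin{equation}\label{eq:chern}
s_{2k}^*\,c_{i+k}(\rho)=\pm\frac{(i+k-1)!}{i!}\,\Sigma^{2k}\omega^i .
\end{equation}

\begin{remark}\label{rem:E2}
For $n=2$ the hypothesis of Lemma~\ref{lem:filtration} holds, since $H^*(BSU;\mathbb{Z})=\mathbb{Z}[c_2,c_3,\dots]$, and \eqref{eq:chern} with $k=1$ gives $\langle c_{i+1},s_{2*}\Sigma^2\beta_i\rangle=\pm1$. Every leading coefficient occurs, so successive approximation by (a) and (b) gives $I_2=G_R$: every homotopy ring map $\mathrm{MU}\to R$ lifts to an $\mathbb{E}_2$-map.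
\end{remark}

For $n=4$ the factor in \eqref{eq:chern} is $i+1$, which need not be a $p$-adic unit. This is where arithmetic enters. We first check evenness.

\begin{lemma}\label{lem:even}
$H_*(BU\langle6\rangle;\mathbb{Z})$ is free, of finite type, and concentrated in even degrees.
\end{lemma}

\begin{proof}
This is well known; cf.\ \cite{AHS}. Finite type was noted above. By the universal coefficient theorem it suffices to show that $H_*(BU\langle6\rangle;\mathbb{F}_q)$ is even for every prime $q$, since a cyclic torsion summand in degree $d$ contributes mod $q$ classes in degrees $d$ and $d+1$ for some $q$. All homology below has coefficients in $\mathbb{F}_q$. For a connected infinite loop space $H$, the skeletal filtration of the bar construction gives a spectral sequence of Hopf algebras $E^2_{s,*}=\mathrm{Tor}_s^{H_*(H)}(\mathbb{F}_q,\mathbb{F}_q)\Rightarrow H_*(BH)$ in which $d^r$ lowers $s$ by $r$, and filtration $1$ of the abutment is the image of $H_*(\Sigma H)$. We apply it twice, with $W=B(BSU)$ and $BW=BU\langle6\rangle$.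

Since $H^*(BSU)=H^*(BU)/(c_1)$, the algebra $H_*(BSU)$ embeds in the polynomial algebra $H_*(BU)$, so it is a domain. By Borel's theorem a connected commutative Hopf algebra of finite type over $\mathbb{F}_q$ is, as an algebra, a tensor product of algebras on one generator. Hence $H_*(BSU)$ is polynomial on even generators.

The $E^2$-term for $H_*(W)$ is then exterior on classes $\bar z_i$ of filtration $1$ and odd total degree, which are primitive for filtration reasons. Differentials vanish on filtration $1$ and are derivations, so the spectral sequence collapses. Choose lifts $z_i\in H_*(W)$ in the image of $H_*(\Sigma BSU)$; they are primitive because the reduced diagonal of a suspension is null. If $q$ is odd, $z_i^2=0$ by graded commutativity. If $q=2$, then $z_i^2$ is primitive of even degree. The leading term in $E^\infty$ of a nonzero primitive is a nonzero primitive. In $E^\infty=\Lambda(\bar z_i)$ we have $\Delta\bar z_I=\sum_{J\subset I}\bar z_J\otimes\bar z_{I\setminus J}$ for the monomials $\bar z_I$, and the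 tensors $\bar z_J\otimes\bar z_{J'}$ are linearly independent; so the primitives are spanned by the $\bar z_i$ and have odd degree. Hence $z_i^2=0$. In all cases the algebra map $\Lambda(z_i)\to H_*(W)$ is defined and is an isomorphism on associated graded objects.

The $E^2$-term for $H_*(BW)$ is a divided power algebra on classes of filtration $1$ and even total degree $|z_i|+1$. It is concentrated in even total degrees, and therefore so is $H_*(BW)$.
\end{proof}

On $BU\langle6\rangle$ a Chern class can become divisible modulo decomposables, which improves the factor $i+1$ in one case. For $i\ge1$ put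
\[
e_i:=\begin{cases}k-1&\text{if }i+1=p^k,\\ v(i+1)&\text{if $i+1$ is not a power of $p$.}\end{cases}
\]

\begin{lemma}\label{lem:vi}
For $i\ge1$ there is $\theta_i\in H^{2i+4}(BU\langle6\rangle;\mathbb{Z}_{(p)})$ with $v\langle \theta_i,s_{4*}\Sigma^4\beta_i\rangle=e_i$.
\end{lemma}

\begin{proof}
By \eqref{eq:chern} with $k=2$, $\langle c_{i+2},s_{4*}\Sigma^4\beta_i\rangle=\pm(i+1)$. If $i+1$ is not a power of $p$, take $\theta_i=c_{i+2}$. Let $i+1=p^k$. In $H^*(BU;\mathbb{F}_p)$ let $\bar\Theta=P^{p^{k-1}}\cdots P^pP^1c_2$, where $P^j$ is the Steenrod power ($P^j=Sq^{2j}$ if $p=2$). Its degree is $4+2(p-1)(1+p+\dots+p^{k-1})=2(p^k+1)=2(i+2)$. Restrict along $\Sigma^2\mathbb{CP}^\infty\to BU$. There decomposables vanish and $c_m\mapsto\pm\Sigma^2\omega^{m-1}$ by \eqref{eq:chern}. The $P^j$ commute with suspension, and $P^j\gamma=\gamma^p$ if $|\gamma|=2j$, so $P^{p^{k-1}}\cdots P^1\omega=\omega^{p^k}$. Thus $\bar\Theta=\pm c_{i+2}+\text{decomposables}$. Lift it to $\Theta=\pm c_{i+2}+\text{decomposables}$ in $H^*(BU;\mathbb{Z}_{(p)})$.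 As $H^4(BU\langle6\rangle;\mathbb{F}_p)=0$, the class $c_2$ and hence $\bar\Theta$ restrict to zero on $BU\langle6\rangle$, so $\Theta|_{BU\langle6\rangle}=p\theta_i$ for some $\theta_i$. Then $\langle \theta_i,s_{4*}\Sigma^4\beta_i\rangle=\pm(i+1)/p=\pm p^{k-1}$.
\end{proof}

\begin{proposition}\label{prop:squeeze}
Let $\Gamma\subset G_R$ be a subgroup containing $I_4$. Suppose that for every $i\ge1$ and every element $1+\alpha x_{\mathrm{MU}}^i+\cdots$ of $\Gamma$ we have $\alpha\in p^{e_i}\pi_{2i}R$. Then $\Gamma=I_4$.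
\end{proposition}

\begin{proof}
Let $g\in\Gamma$, and suppose that $a_j\in\mathcal{A}^j$ for $1\le j<i$ satisfy $g\prod_{j<i}(s_4^*a_j)^{-1}=1+\alpha x_{\mathrm{MU}}^i+\cdots$. This element lies in $\Gamma$, so $\alpha\in p^{e_i}\pi_{2i}R$. By Lemmas~\ref{lem:filtration}(a), \ref{lem:even} and \ref{lem:vi} there is $a_i\in\mathcal{A}^i$ with $s_4^*a_i=1+\alpha x_{\mathrm{MU}}^i+\cdots$, which continues the induction. Then $g=\prod_is_4^*a_i\in I_4$ by Lemma~\ref{lem:filtration}(b).
\end{proof}

The task is now to find a computable subgroup $\Gamma$ with these two properties.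

\section{The ring $T$ and its logarithm}\label{sec:T}

The cohomology theory $gl_1R$ is hard to compute with on the spaces $B^nBU$. After $K(1)$-localization it maps to an additive theory by Rezk's logarithm. We also smash with $KU$, which makes the formal group multiplicative and lets $K$-homology classes be paired with the resulting cohomology classes. The Hattori--Stong theorem ensures that no divisibility information is lost.

\subsection*{The ring $T$}

The spectrum $KU\wedge \mathrm{MU}$ is a $KU$-module, hence $KU$-local, so $T=L_{K(1)}(KU\wedge \mathrm{MU})$ is its $p$-completion. Since $KU_*\mathrm{MU}$ is a polynomial ring over $KU_*=\mathbb{Z}[u^{\pm1}]$, it is torsion-free, $\pi_*T=A[u^{\pm1}]$, and $A$ is the $p$-completion of a polynomial ring over $\mathbb{Z}$. In particular $A$ is torsion-free and $p$-complete. We identify $\pi_{2i}T$ with $A$ by setting $u=1$.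

The Todd orientation $\mathrm{MU}\to \mathrm{MSpin}^c\to KU$ is an $\mathbb{E}_\infty$-map, and the power operations of $KU$ are given by tensor powers (Joachim \cite{Joachim}; at the $H_\infty$ level, Bruner--May--McClure--Steinberger, Ch.~VIII). It sends $x_{\mathrm{MU}}$ to one of $\pm u^{-1}(1-L^{\pm1})$, depending on conventions. After composing with complex conjugation, an $\mathbb{E}_\infty$-automorphism of $KU$, and replacing $u$ by $-u$ if necessary, it sends $x_{\mathrm{MU}}$ to $u^{-1}x$. There are thus two $\mathbb{E}_\infty$-maps $\mathrm{MU}\to T$: the right factor $j_1$, which induces the map $R\to T$, and the composite $j_2\colon \mathrm{MU}\to KU\to T$. Put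
\[
b:=u\,j_1(x_{\mathrm{MU}})=x+b_1x^2+b_2x^3+\cdots\in A[\![x]\!].
\]
Then $A$ is the $p$-completion of $\mathbb{Z}[b_1,b_2,\dots]$, and the image in $A[\![x]\!]$ of $g(x_{\mathrm{MU}})\in G_R$ is $g(b)$. Let $\lambda(x)=-\log(1-x)=-\log L$. Both $\ell(b)$ and $\lambda(x)$ are additive under tensor products of line bundles and have leading term $x$, so
\begin{equation}\label{eq:logb}
\ell(b(x))=\lambda(x)\quad\text{in }A[1/p][\![x]\!].
\end{equation}

By the theorem of Hattori and Stong, $\pi_*\mathrm{MU}\to KU_*\mathrm{MU}$ is injective modulo $p$; so $\pi_{2i}R/p\to A/p$ is injective. An element of the kernel of $\pi_{2i}R\to A$ is divisible by $p$ with quotient again in the kernel, as $A$ is torsion-free; since $\pi_{2i}R$ is a finitely generated free $\mathbb{Z}_{(p)}$-module, the kernel is zero. Induction on $e$ gives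
\begin{equation}\label{eq:HS}
\pi_{2i}R\cap p^eA=p^e\pi_{2i}R .
\end{equation}

\subsection*{The operation $\psi$}

Let $E$ be a $K(1)$-local $\mathbb{E}_\infty$-ring. A class $a\in E^0(Z)$ has a total power in $E^0((Z^p)_{h\Sigma_p})$, whose restriction along the diagonal is $\mathcal{P}(a)\in E^0(Z\times B\Sigma_p)$. The collapse map and the transfer $\Sigma^\infty_+B\Sigma_p\to S$ together give an equivalence $L_{K(1)}\Sigma^\infty_+B\Sigma_p\simeq L_{K(1)}(S\vee S)$, and $\psi(a)\in E^0(Z)$ is the evaluation of $\mathcal{P}(a)$ on the map $S\to L_{K(1)}\Sigma^\infty_+B\Sigma_p$ with collapse component $1$ and transfer component $0$. Equivalently, $E^0(Z\times B\Sigma_p)$ is free over $E^0(Z)$ on $1$ and $\mathrm{tr}(1)$, and $\psi(a)$ is the coefficient of $1$ in $\mathcal{P}(a)$.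

\begin{theorem}[{Rezk \cite[Theorem 1.9]{Rezk}}]\label{thm:rezk}
Let $E$ be a $K(1)$-local $\mathbb{E}_\infty$-ring such that the torsion of $\pi_0L_{K(1)}S$ maps to $0$ in $\pi_0E$. There is a map of spectra $gl_1E\to E$ that induces $a\mapsto\frac1p\log(a^p/\psi(a))$ on $E^0(Z)^\times\to E^0(Z)$ for finite complexes $Z$.
\end{theorem}

The hypothesis holds for $T$ because $A$ is torsion-free. To compute $\psi$ we restrict to the cyclic subgroup $C_p\subset\Sigma_p$. Let $\zeta$ be a primitive $p$-th root of unity, $\varpi=1-\zeta$, and $M[\zeta]=M\otimes_{\mathbb{Z}_p}\mathbb{Z}_p[\zeta]$ for a $\mathbb{Z}_p$-module $M$. Recall that $\mathbb{Z}_p[\zeta]/\varpi=\mathbb{F}_p$ and that $p=\prod_{0<j<p}(1-\zeta^j)$ is $\varpi^{p-1}$ times a unit. In particular $M\cap\varpi M[\zeta]=pM$. Let $\chi$ be the line bundle on $BC_p$ of a generating character. For $Z=\mathbb{CP}^n$, $n\geq0$, the Gysin sequence gives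
\begin{equation}\label{eq:BCp}
T^0(Z\times BC_p)=T^0(Z)[\![1-\chi]\!]/(\chi^p-1)=T^0(Z)[\chi]/(\chi^p-1),
\end{equation}
where the second equality holds because $\chi^p-1\equiv(\chi-1)^p$ modulo $p$ and $T^0(Z)$ is $p$-complete.

\begin{lemma}\label{lem:psi}
Let $Z=\mathbb{CP}^n$ and $a\in T^0(Z)$. Then $\psi(a)$ is the image of $\mathcal{P}(a)|_{Z\times BC_p}$ in $T^0(Z)[\zeta]$ under $\chi\mapsto\zeta$. Moreover $\psi$ is a ring homomorphism, $\psi(a)\equiv a^p$ modulo $p$, and on $A[\![x]\!]=\lim_nT^0(\mathbb{CP}^n)$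
\[
\psi\Big(\sum_ia_ix^i\Big)=\sum_i\psi(a_i)X^i,\qquad X:=1-L^p=1-(1-x)^p .
\]
\end{lemma}

\begin{proof}
By the double coset formula $\mathrm{tr}(1)|_{BC_p}$ is $(p-1)!$ times the transfer of $1$ from the trivial group to $C_p$, which is the regular representation $\sum_j\chi^j$. This is killed by $\chi\mapsto\zeta$. So restriction to $C_p$ followed by $\chi\mapsto\zeta$ is the $T^0(Z)$-linear map with $1\mapsto1$ and $\mathrm{tr}(1)\mapsto0$, which is the first claim.

The operation $\mathcal{P}$ is multiplicative, and $\mathcal{P}(a+a')-\mathcal{P}(a)-\mathcal{P}(a')$ is a sum of transfers from the subgroups $\Sigma_i\times\Sigma_{p-i}$, $0<i<p$. These meet every conjugate of $C_p$ trivially, so after restriction to $C_p$ we obtain transfers from the trivial group, that is, $T^0(Z)$-multiples of $\sum_j\chi^j$. Hence $\psi$ is additive. The evaluation $\chi\mapsto1$ is restriction to $Z\times\mathrm{pt}$ and sends $\mathcal{P}(a)$ to $a^p$. It agrees with $\chi\mapsto\zeta$ modulo $\varpi$, so $\psi(a)-a^p\in T^0(Z)\cap\varpi T^0(Z)[\zeta]=pT^0(Z)$.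 Finally $KU\to T$ is an $\mathbb{E}_\infty$-map and $\mathcal{P}(L)=L^{\otimes p}$, on which $\Sigma_p$ acts trivially since $L$ has rank one. So $\psi(L)=L^p$, and the formula follows from naturality in $Z$.
\end{proof}

For $g\in G_R$ we have $g^p/\psi(g)\in1+pxA[\![x]\!]$, and $\log(1+pa)=\sum_k(-1)^{k-1}p^ka^k/k\in pA[\![x]\!]$ because $k-v(k)\ge1$. So $\nu_g$ lies in $xA[\![x]\!]$, the map $g\mapsto\nu_g$ is a homomorphism, and the $g$ satisfying \eqref{eq:star} form a subgroup of $G_R$. Passing to the limit over $\mathbb{CP}^n$, the map of Theorem~\ref{thm:rezk} sends $g$ to $\nu_g$. We extend $\psi$ to $A[1/p][\![x]\!]$ by the formula of Lemma~\ref{lem:psi}; then $\nu_g=\log g-\frac1p\psi(\log g)$.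

\section{Necessary conditions and the proof of Theorem~\ref{thm:C}}\label{sec:necessary}

\subsection*{Numerical polynomials}

Let $\mathrm{Num}=\{F\in\mathbb{Q}[w]:F(\mathbb{Z})\subset\mathbb{Z}\}$, which is free on the binomial coefficients $\binom wk$, and $\mathrm{Num}_0=\{F\in\mathrm{Num}:F(0)=0\}$; a subscript $(p)$ denotes $\otimes\,\mathbb{Z}_{(p)}$. The group $KU_0(\mathbb{CP}^\infty)$ is free on the basis dual to the powers $x^k$. As $L^n=\sum_k(-1)^k\binom nkx^k$, sending a class $\gamma$ to the function $n\mapsto\langle L^n,\gamma\rangle$ identifies $KU_0(\mathbb{CP}^\infty)$ with $\mathrm{Num}$, the class dual to $x^k$ with $(-1)^k\binom wk$, and $\widetilde{KU}_0(\mathbb{CP}^\infty)$ with $\mathrm{Num}_0$. Thus $A[\![x]\!]=\mathrm{Hom}(\mathrm{Num},A)$, and $\mu=\sum\mu_kx^k$ is also a functional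
\begin{equation}\label{eq:pairing}
\mathbb{Q}[w]\to A[1/p],\qquad \Big\langle\mu,\sum_ka_k\binom wk\Big\rangle=\sum_k(-1)^ka_k\mu_k .
\end{equation}
The operator $L\frac d{dL}$ multiplies $L^n$ by $n$, so it is dual to multiplication by $w$; this is how it enters \eqref{eq:star}.

Let $\mathrm{Num}_{0,(p)}^m$ be the $\mathbb{Z}_{(p)}$-span of the $m$-fold products of elements of $\mathrm{Num}_0$, and
\[
N_m:=\{H\in\mathbb{Q}[w]:H(0)=0,\ w^{m-1}H\in\mathrm{Num}_{0,(p)}^m\}.
\]
The functional $\nu_g$ is integral on $\mathrm{Num}_{0,(p)}$ for every $g$. The group $N_m$ contains polynomials with larger denominators, and an $\mathbb{E}_{2m-1}$-structure forces integrality on them too. The reason is as follows. An element of $I_{2m-1}$ comes from an additive cohomology class on $BU\langle2m\rangle$, and such a class only sees $K$-homology modulo products. Modulo products, the classes that come from $\Sigma^{2m-2}\mathbb{CP}^\infty$ become divisible, as one sees by comparing them with the classes that come from $(\mathbb{CP}^\infty)^{\wedge m}$.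

\begin{proposition}\label{prop:necessary}
Let $m\ge2$ and $g\in I_{2m-1}$. Then $\langle\nu_g,H\rangle\in A$ for all $H\in N_m$.
\end{proposition}

\begin{proof}
Let $Y=BU\langle2m\rangle$, so that $B^{2m-1}BU=BY$. Compose a map $BY\to B^{2m-1}SL_1R$ that restricts to $g$ with $B^{2m-1}SL_1R\to B^{2m-1}SL_1T\to\Omega^\infty\Sigma^{2m-1}T$, where the second map comes from Theorem~\ref{thm:rezk}, and loop once. The result is an $H$-map $V\colon Y\to\Omega^\infty\Sigma^{2m-2}T$, that is, a class $V\in\widetilde T^{2m-2}(Y)$ whose pullback under the multiplication of $Y$ is $\mathrm{pr}_1^*V+\mathrm{pr}_2^*V$; and $s_{2m-2}^*V=\Sigma^{2m-2}\nu_g$. As $T$ is a $KU$-algebra, $V$ defines $\langle V,-\rangle\colon \widetilde{KU}_0(Y)\to A$. For $\gamma,\gamma'\in\widetilde{KU}_0(Y)$ both projections of $\gamma\times\gamma'$ vanish, so $\langle V,\gamma\gamma'\rangle=0$.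

We describe the rational indecomposables. The Chern character is a ring isomorphism $KU_0(Y)\otimes\mathbb{Q}\cong H_{\mathrm{ev}}(Y;\mathbb{Q})$ compatible with pairings, and $H_*(Y;\mathbb{Q})$ is polynomial on the Hurewicz images of generators of $\pi_{2j}Y$, $j\ge m$. The class $ch_j\rho$ is $\pm1$ on the $j$-th generator, and it vanishes on products because $\rho$ is additive. Therefore
\[
\gamma\longmapsto F_\gamma:=\sum_j\langle ch_j\rho,\gamma\rangle\,w^j
\]
maps $\widetilde{KU}_0(Y)\otimes\mathbb{Q}$ onto $w^m\mathbb{Q}[w]$, and its kernel is spanned by products. So there is a $\mathbb{Q}$-linear map $\Lambda\colon w^m\mathbb{Q}[w]\to A[1/p]$ with $\Lambda(F_\gamma)=\langle V,\gamma\rangle$. Since $ch_j\circ\psi^n=n^jch_j$ for the Adams operations $\psi^n$, we have $F_\gamma(n)=\langle\psi^n\rho,\gamma\rangle$ for $n\ge1$. We evaluate $\Lambda$ on two families of classes.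

First, the smash product $(\mathbb{CP}^\infty)^{\wedge m}$ is $(2m-1)$-connected, so the class $\prod_{i=1}^m(1-L_i)$ on it lifts to a map to the $(2m-1)$-connected cover $Y$ of $BU$. Let $\gamma$ be the image under this map of $F_1\wedge\dots\wedge F_m$, with $F_i\in\mathrm{Num}_0$. Then $F_\gamma(n)=\prod_i\langle1-L^n,F_i\rangle=(-1)^m\prod_iF_i(n)$. As $\gamma$ is an integral class, $\Lambda(\mathrm{Num}_{0,(p)}^m)\subset A$.

Second, for $H\in\mathrm{Num}_0$ let $\gamma=u^{1-m}\,s_{2m-2\,*}(\Sigma^{2m-2}H)\in\widetilde{KU}_0(Y)$. By \eqref{eq:bott} and $\psi^n\mathfrak{b}=n\mathfrak{b}$ we have $s_{2m-2}^*\psi^n\rho=\pm n^{m-1}\mathfrak{b}^{m-1}(L^n-1)$, so $F_\gamma=\pm w^{m-1}H$ with a sign that depends only on $m$; and $\langle V,\gamma\rangle=\langle\nu_g,H\rangle$. By $\mathbb{Q}$-linearity, $\langle\nu_g,H\rangle=\pm\Lambda(w^{m-1}H)$ for all $H\in w\mathbb{Q}[w]$. For $H\in N_m$ the right side lies in $A$.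
\end{proof}

\subsection*{The case $m=2$}

Condition \eqref{eq:star} is a system of congruences between partial sums of coefficients.

\begin{lemma}\label{lem:partial}
Write $\nu_g=\sum_k\nu_kx^k$ and $d_j=\nu_0+\dots+\nu_{j-1}$ for $j\ge1$. Then \eqref{eq:star} holds if and only if $d_i\equiv d_j$ modulo $p^{\min(v(i),v(j))}A$ for all $i,j\ge1$.
\end{lemma}

\begin{proof}
The equation in \eqref{eq:star} reads $\frac{d\mu}{dx}=(C-\nu_g)/(1-x)=\sum_{j\ge1}(C-d_j)x^{j-1}$. It has a solution $\mu\in A[\![x]\!]$ if and only if $d_j\equiv C$ modulo $jA=p^{v(j)}A$ for all $j$. This implies the stated congruences. Conversely, if they hold, then the sequence $d_{p^k}$ converges in the $p$-complete ring $A$, and its limit $C$ satisfies $C\equiv d_{p^{v(j)}}\equiv d_j$ modulo $p^{v(j)}A$.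
\end{proof}

\begin{lemma}\label{lem:square}
$\mathrm{Num}_{0,(p)}^2=\{F\in\mathrm{Num}_{(p)}:w^2\mid F\}$.
\end{lemma}

\begin{proof}
The left side is contained in the right side $M$. We show by induction on the degree that every $F\in M$ lies in the left side. A nonzero $F=\sum_{j=1}^ka_j\binom wj\in M$ has degree $k\ge2$. For $0<i<k$ the product $\binom wi\binom w{k-i}$ has degree $k$, and its coefficient at $\binom wk$ is $\binom ki$. If $k$ is not a power of $p$, then $(1+z)^k\not\equiv1+z^k$ modulo $p$, so some $\binom ki$ is a $p$-adic unit, and subtracting a multiple of the product lowers the degree. If $k=p^e$, then $v\binom{k}{p^{e-1}}=1$, so it suffices to show $p\mid a_k$. This follows from $0=F'(0)=\sum_j(-1)^{j-1}a_j/j$, because $v(j)\le e-1$ for $j<k$.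
\end{proof}

\begin{lemma}\label{lem:N2}
If $g\in I_3$, then $g$ satisfies \eqref{eq:star}.
\end{lemma}

\begin{proof}
By \eqref{eq:pairing}, $d_j=\langle\nu_g,H_j\rangle$ with $H_j=\sum_{k<j}(-1)^k\binom wk=(-1)^{j-1}\binom{w-1}{j-1}$, the last equality by Pascal's rule. We have $H_j(0)=1$ and $wH_j=(-1)^{j-1}j\binom wj$. With $e=\min(v(i),v(j))$, the polynomial $H=(H_i-H_j)/p^e$ vanishes at $0$, and $wH$ lies in $\mathrm{Num}_{(p)}$ and is divisible by $w^2$. So $H\in N_2$ by Lemma~\ref{lem:square}, and $(d_i-d_j)/p^e\in A$ by Proposition~\ref{prop:necessary}. Now apply Lemma~\ref{lem:partial}.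
\end{proof}

\begin{lemma}\label{lem:leading}
If $g=1+\alpha x_{\mathrm{MU}}^i+\cdots\in G_R$ with $i\ge1$ satisfies \eqref{eq:star}, then $\alpha\in p^{e_i}\pi_{2i}R$.
\end{lemma}

\begin{proof}
As $e_1=0$, we may assume $i\ge2$. The image of $g$ in $A[\![x]\!]$ is $1+\alpha x^i+\cdots$. Since $X=px+\cdots$, we get $\nu_g=\alpha'x^i+\cdots$ with $\alpha'=\alpha-p^{i-1}\psi(\alpha)$. So $d_j=0$ for $j\le i$, and $d_{i+1}=\alpha'$. By the definition of $e_i$ we have $p^{e_i}\le i$ and $e_i\le v(i+1)$, so Lemma~\ref{lem:partial} applied to the indices $i+1$ and $p^{e_i}$ gives $\alpha'\in p^{e_i}A$. As $i\ge2$ we can solve for $\alpha$: $\alpha=\sum_{k\ge0}p^{k(i-1)}\psi^{\circ k}(\alpha')\in p^{e_i}A$. By \eqref{eq:HS}, $\alpha\in p^{e_i}\pi_{2i}R$.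
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $\Gamma\subset G_R$ be the subgroup defined by \eqref{eq:star}. Then $I_4\subset I_3\subset\Gamma$ by Lemma~\ref{lem:N2}, and $\Gamma=I_4$ by Lemma~\ref{lem:leading} and Proposition~\ref{prop:squeeze}. The theorem follows from Proposition~\ref{prop:reform}.
\end{proof}

\begin{example}\label{ex:first}
Let $p=2$. The first nontrivial congruence in Lemma~\ref{lem:partial} is $d_2\equiv d_4$, that is, $\nu_2+\nu_3\equiv0$ modulo $2A$. Let $g=1+g_2z^2+g_3z^3+\cdots$ with $z=x_{\mathrm{MU}}$. Modulo $x^4$ we have $\log g\equiv g_2x^2+(g_3+2b_1g_2)x^3$. Since $X=2x-x^2$, both $X^2$ and $X^3$ are divisible by $4$ modulo $x^4$, so $\frac12\psi(\log g)\equiv0$ modulo $(2,x^4)$. Thus $\nu_2+\nu_3\equiv g_2+g_3$ modulo $2A$. This relation mixes degrees, but the $x^2$-coefficient of \eqref{eq:logb} gives $2m_1=1-2b_1\equiv1$, so by \eqref{eq:HS} the congruence is equivalent to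
\[
g_3+2m_1\,g_2\in2\pi_6R,\qquad\text{where }2m_1\in\pi_2\mathrm{MU}.
\]
For the Quillen idempotent, \eqref{eq:quillen} reads $f+m_1f^2+m_3f^4\equiv z+m_1z^2+m_2z^3+m_3z^4$ modulo $z^5$, which gives $f\equiv z+m_2z^3-2m_1m_2z^4$. So $g_2=m_2$, $g_3=-2m_1m_2$, and the congruence holds. For the ring map with series $z+m_2z^3$ it fails: here $g_2+g_3=m_2$, and the $x^3$-coefficient of \eqref{eq:logb} gives $m_2=\frac13-b_2-(1-2b_1)b_1\notin2A$. That map does not lift to an $\mathbb{E}_3$-map.
\end{example}

\section{Norms and traces along the $p$-th power map}\label{sec:norm}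

To prove Theorem~\ref{thm:A} we must verify \eqref{eq:star} for $g_\epsilon$, and a coefficient-by-coefficient computation as in Example~\ref{ex:first} does not extend. The operator $L\frac d{dL}$ multiplies $L^n$ by $n$, so it should be invertible on the span of the $L^n$ with $p\nmid n$, and the whole difficulty should sit in the subring $A[\![X]\!]$ of series in $L^p$. The inclusion $A[\![X]\!]\subset A[\![x]\!]$ corresponds to the $p$-th power map of the multiplicative formal group, and the $p$-th roots of unity act by translation.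

The following notation and Lemma~\ref{lem:norm} apply to any $p$-complete torsion-free commutative ring $A$, with $L=1-x$ and $X=1-L^p$. For $j\in\mathbb{Z}/p$ let $\sigma_j$ be the substitution $L\mapsto\zeta^jL$, that is, $x\mapsto1-\zeta^j+\zeta^jx$. As $1-\zeta^j$ is divisible by $\varpi$, this is a ring endomorphism of $A[\zeta][\![x]\!]$, continuous for the $(\varpi,x)$-adic topology, and it fixes $A[\zeta][\![X]\!]$. Put
\[
N(F)=\prod_j\sigma_jF,\qquad\mathrm{Tr}(F)=\sum_j\sigma_jF,\qquad D=-L\frac d{dL}=(1-x)\frac d{dx},\qquad y=\lambda(X)=p\lambda(x).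
\]
On series in $X$ let $\dot F=\frac{dF}{dy}:=(1-X)\frac{dF}{dX}$, so that $\dot y=1$. Then $D\lambda=1$, $DL=-L$ and $DX=p(1-X)$, hence $DF=p\dot F$ for series $F$ in $X$. Also $N(x)=\prod_j(1-\zeta^jL)=X$.

\begin{lemma}\label{lem:norm}
\begin{enumerate}
\item[(a)] $A[\![x]\!]$ is free over $A[\![X]\!]$ on $1,L,\dots,L^{p-1}$. In particular $p^eA[\![x]\!]\cap A[\![X]\!]=p^eA[\![X]\!]$, and $\mathrm{Tr}(\sum_{i<p}a_iL^i)=pa_0$ for $a_i\in A[\![X]\!]$.
\item[(b)] For $F\in A[\![x]\!]$ write $\prod_j(1-\sigma_j(F)\,\xi)=1-\sum_{i=1}^p\alpha_i\xi^i$. Then $\alpha_i\in pA[\![X]\!]$ for $i<p$, and $(-1)^{p-1}\alpha_p=N(F)\in A[\![X]\!]$ satisfies $N(F)\equiv F^p$ modulo $pA[\![x]\!]$.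
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $X\equiv x^p$ modulo $p$, the map $A[\![X]\!]^{\oplus p}\to A[\![x]\!]$ given by the $L^i$ is an isomorphism modulo $p$. Both sides are torsion-free, so it is an isomorphism modulo every $p^e$, and both sides are $p$-complete. The trace formula follows from $\sum_j\zeta^{ij}=0$ for $0<i<p$.

(b) Write $\alpha_i=\sum_{k<p}a_kL^k$ with $a_k\in A[\zeta][\![X]\!]$. As $\sigma_1$ permutes the $\sigma_jF$, it fixes $\alpha_i$, so $(\zeta^k-1)a_k=0$; since $\zeta^k-1$ divides $p$ for $0<k<p$, only $a_0$ survives. The automorphisms $\zeta\mapsto\zeta^k$ of $A[\zeta][\![x]\!]$ over $A[\![x]\!]$, $p\nmid k$, also permute the $\sigma_jF$. They permute the $A$-basis $\zeta,\dots,\zeta^{p-1}$ of $A[\zeta]$ transitively, so the invariants are $A\cdot(\zeta+\dots+\zeta^{p-1})=A$. Hence $\alpha_i\in A[\![X]\!]$. Modulo $\varpi$ we have $\sigma_jF\equiv F$, so the product is congruent to $(1-F\xi)^p\equiv1-F^p\xi^p$ and $N(F)\equiv F^p$. A congruence modulo $\varpi$ between elements of $A[\![x]\!]$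 holds modulo $p$, and (a) applies.
\end{proof}

Let again $A=\pi_0T$. For $g\in G_R$ both $N(g)$ and $\psi(g)$ are units of $A[\![X]\!]$ congruent to $g^p$ modulo $p$, so we may define
\[
q_g:=\log\frac{N(g)}{\psi(g)}\in pA[\![X]\!].
\]

\begin{lemma}\label{lem:reduce}
Write $\nu_g=\sum_{i<p}a_iL^i$ with $a_i\in A[\![X]\!]$. Then $a_0=q_g/p$, and $g$ satisfies \eqref{eq:star} if and only if $q_g=pC+p^2\,\dot W_0$ for some $C\in A$ and $W_0\in A[\![X]\!]$.
\end{lemma}

\begin{proof}
The $\sigma_j$ are $p$-adically continuous ring maps that fix $\psi(g)$, and $\log$ is a homomorphism on $1+pA[\zeta][\![x]\!]$. So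
\[
pa_0=\mathrm{Tr}(\nu_g)=\frac1p\sum_j\log\frac{\sigma_j(g)^p}{\psi(g)}=\frac1p\log\Big(\frac{N(g)}{\psi(g)}\Big)^p=q_g .
\]
For $a\in A[\![X]\!]$ we have $L\frac d{dL}(aL^i)=(ia-p\dot a)L^i$. So $L\frac d{dL}$ preserves each summand $A[\![X]\!]L^i$. For $0<i<p$ it is invertible there, by the geometric series, since $i$ is a unit and $A$ is $p$-complete. Hence \eqref{eq:star} is equivalent to $a_0=C-p\dot\mu_0$ for some $C\in A$ and $\mu_0\in A[\![X]\!]$; put $W_0=-\mu_0$.
\end{proof}

\section{The Quillen idempotent and an integration by parts}\label{sec:parts}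

\subsection*{Coordinates and their norms}

Let $A$ be $p$-complete and torsion-free. A \emph{coordinate} is a series $c\in x+x^2A[\![x]\!]$. Its logarithm $\ell_c(z)=\sum_{k\ge1}l_kz^k\in A[1/p][\![z]\!]$ is defined by $\ell_c(c)=\lambda(x)$. Applying $D$ gives $\ell_c'(c)\,Dc=1$, and $Dc$ is a unit, so
\begin{equation}\label{eq:kl}
kl_k\in A\quad\text{for all }k,\qquad l_1=1 .
\end{equation}
The norm $S_c:=N(c)=X\cdot N(c/x)$ is $X$ times a unit of $A[\![X]\!]$, because $N(c/x)\equiv(c/x)^p$ has constant term congruent to $1$ modulo $p$. It plays the role of $c$ on the target of the $p$-th power map, and $A[\![X]\!]=A[\![S_c]\!]$. With $\delta=t\frac d{dt}$, define $\Phi_c,\Psi_c\in tA[1/p][\![t]\!]$ by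
\[
\Phi_c(S_c)=y,\qquad\delta\Psi_c=\Phi_c .
\]
Differentiating the first equation gives $\Phi_c'(S_c)\,\dot S_c=1$. As $\dot S_c$ is a unit of $A[\![X]\!]$, the series $\Phi_c'$ is a unit of $A[\![t]\!]$. All these objects are natural for ring maps $A\to A'$ between $p$-complete torsion-free rings. The operation $F\mapsto F_\epsilon$ commutes with $\delta$, with ring maps applied to coefficients, and with rescaling of the variable.

\subsection*{The action of $\psi$ on $b$}

Let $A=\pi_0T$. The ring $A$ is large and $\psi$ acts on it in a complicated way, but the action is encoded in one norm. This is the only place where we use that $j_1$ and $j_2$ are both $\mathbb{E}_\infty$-maps.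

\begin{lemma}\label{lem:psib}
There is $r\in1+pA$ with $N(b)=r\,\psi(b)$.
\end{lemma}

\begin{proof}
Apply Theorem~\ref{thm:thom} with $n=\infty$, $E=T$ and $\iota=j_2$ to the map $j_1$. This gives an $\mathbb{E}_\infty$-map $G\colon BU\to GL_1T$ with $G(L-1)=b/x=:\vartheta(L)$. Thus $G$ assigns to each virtual bundle $V$ of rank $0$ a unit $G(V)$, naturally and with $G(V\oplus V')=G(V)G(V')$. Since $G$ commutes with the structure maps out of $(BU^p)_{h\Sigma_p}$ and $((GL_1T)^p)_{h\Sigma_p}$, restriction along the diagonal gives $\mathcal{P}(G(V))=G(V\otimes\Pi)$, where $\Pi$ is the bundle over $B\Sigma_p$ of the permutation representation. On $BC_p$ we have $\Pi=\sum_j\chi^j$ and $(L-1)\otimes\Pi=\sum_j\big((L\chi^j-1)-(\chi^j-1)\big)$, so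
\[
\mathcal{P}(\vartheta)|_{BC_p}=\prod_j\vartheta(L\chi^j)\big/\vartheta(\chi^j).
\]
Here $\vartheta(L\chi^j)$ is the series $b/x$ evaluated at $1-L\chi^j$ in the first ring of \eqref{eq:BCp}. Under $\chi\mapsto\zeta$ it goes to $\sigma_j\vartheta$, and $\vartheta(\chi^j)$ goes to the constant term of $\sigma_j\vartheta$. By Lemma~\ref{lem:psi}, $\psi(\vartheta)=N(\vartheta)/r$, where $r$ is the constant term of $N(\vartheta)$. By Lemma~\ref{lem:norm}(b), $r\in1+pA$. Multiply by $\psi(x)=X=N(x)$.
\end{proof}

\subsection*{Two series with the same value}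

Let $f$ be the series of $\epsilon$ and $h:=u\,j_1(f(x_{\mathrm{MU}}))=f(b)$, a coordinate over $A$ with $h=g_\epsilon b$. By \eqref{eq:logb} and \eqref{eq:quillen},
\[
\ell_b=\ell,\qquad\ell_h=\ell_\epsilon=(\ell_b)_\epsilon .
\]
Put $S_1:=r\psi(h)$, $S_2:=N(h)=S_h$ and $q:=q_{g_\epsilon}$. Both $S_1$ and $S_2$ are $X$ times a unit of $A[\![X]\!]$.

\begin{proposition}\label{prop:parts}
We have $q=\log(S_2/S_1)$ and
\begin{equation}\label{eq:same}
(\Phi_b)_\epsilon(S_1)=y=\Phi_h(S_2).
\end{equation}
Moreover $q=\dot W$ for $W:=yq-\Psi_h(S_2)+(\Psi_b)_\epsilon(S_1)\in A[1/p][\![X]\!]$.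
\end{proposition}

\begin{proof}
Since $N$ and $\psi$ are multiplicative, Lemma~\ref{lem:psib} gives
$S_2/S_1=N(g_\epsilon)N(b)/(r\psi(g_\epsilon)\psi(b))=N(g_\epsilon)/\psi(g_\epsilon)$.

Let $\psi\ell$ be the series $\ell$ with $\psi$ applied to its coefficients. Applying $\psi$ to $\ell(b)=\lambda(x)$ gives $(\psi\ell)(\psi(b))=\lambda(X)=y=\Phi_b(r\psi(b))$. As $\psi(b)=X+\cdots$ is an invertible series in $X$, this means $(\psi\ell)(t)=\Phi_b(rt)$, and therefore $(\psi\ell_\epsilon)(t)=(\Phi_b)_\epsilon(rt)$. Applying $\psi$ to $\ell_\epsilon(h)=\lambda(x)$ now gives $(\Phi_b)_\epsilon(S_1)=y$. The second equality in \eqref{eq:same} is the definition of $\Phi_h$.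

The formula for $W$ is the integration by parts $\int q\,dy=yq-\int y\,d\log S_2+\int y\,d\log S_1$. Indeed, in Laurent series in $X$ we have $\dot q=\dot S_2/S_2-\dot S_1/S_1$, and by \eqref{eq:same} the derivatives of $\Psi_h(S_2)$ and $(\Psi_b)_\epsilon(S_1)$ are $\Phi_h(S_2)\dot S_2/S_2=y\dot S_2/S_2$ and $(\Phi_b)_\epsilon(S_1)\dot S_1/S_1=y\dot S_1/S_1$. Hence $\dot W=q+y\dot q-y\dot q=q$.
\end{proof}

By Lemma~\ref{lem:reduce} it suffices to show $W\in p^2A[\![X]\!]$. If the passage from $\ell_c$ to $\Psi_c$ commuted with $F\mapsto F_\epsilon$, we would have $(\Psi_b)_\epsilon=\Psi_h$, hence $S_1=S_2$ by \eqref{eq:same}, and $q=W=0$. It commutes only up to an error, which we need to lie in $p^2A[\![t]\!]$. The estimate is needed for $\Psi$ and not just for $\Phi=\delta\Psi$: inverting $\delta$ divides the $n$-th coefficient by $n$, so a congruence for $\Phi$ would bound $q$ but not its antiderivative.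

\section{The key formula}\label{sec:key}

In this section $A$ is any $p$-complete torsion-free commutative ring, $c$ is a coordinate with logarithm $\sum l_kz^k$, $S=S_c$, and $c_j=\sigma_jc$. To guess $\Psi_c$, pretend that $c_j=\zeta^jc$. Then $S=(-1)^{p-1}c^p$. Summing $\ell_c(c_j)=\lambda$ over $j$ would give $y=\sum_npl_{pn}c^{pn}$, hence $\Psi_c(t)=\sum_n\frac{p\,l_{pn}}n((-1)^{p-1}t)^n$. The pretense is false, since $c_j$ has the nonzero constant term $c(1-\zeta^j)$ for $j\ne0$. But by Lemma~\ref{lem:norm}(b) the polynomial $\prod_j(1-c_j\xi)$ is congruent modulo $p$ to $1-(-1)^{p-1}S\xi^p$, as it would be under the pretense, and this is almost enough. Define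
\[
M_c(t):=\begin{cases}\displaystyle\sum_{n\ge1}\frac{p\,l_{pn}}{n}\,t^n&\text{if $p$ is odd,}\\[3ex]\displaystyle\sum_{n\ge1}\frac{2\,l_{2n}}{n}\,(-t)^n+2\sum_{n\text{ odd}}l_n^2\,t^n&\text{if }p=2,\end{cases}
\qquad\kappa_c:=\frac{\Psi_c-M_c}{p^2}\in tA[1/p][\![t]\!].
\]

\begin{proposition}\label{prop:key}
For every coordinate $c$, the series $\kappa_c$ lies in $A[\![t]\!]$.
\end{proposition}

\begin{example}\label{ex:dilog}
Let $c=x$. Then $l_k=1/k$, $S=X$, $\Phi_x=\lambda$, and $\Psi_x(t)=\sum_nt^n/n^2$ is the dilogarithm. For odd $p$ the $n$-th coefficient of $M_x$ is $\frac pn\cdot\frac1{pn}=1/n^2$. For $p=2$ the first sum in $M_x$ is $\sum_n(-1)^nt^n/n^2$, which has the wrong sign for odd $n$, and the second sum $2\sum_{n\text{ odd}}t^n/n^2$ repairs it. So $\kappa_x=0$ for all $p$, and the second sum cannot be omitted when $p=2$.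
\end{example}

\begin{example}\label{ex:deform}
Let $A=\mathbb{Z}_p[\eta]/\eta^2$ and $c=x(1-\eta x^pL)$. Then $\lambda(c)=\lambda(x)-\eta x^{p+1}$, so $\ell_c(z)=\lambda(z)+\eta z^{p+1}$. In $x^pL=\sum_{i=0}^p(-1)^i\binom piL^{i+1}$ only $i=p-1$ gives an exponent divisible by $p$, so $\mathrm{Tr}(x^pL)=(-1)^{p-1}p^2(1-X)$ and
\[
S=X\big(1-\eta\,\mathrm{Tr}(x^pL)\big)=X-(-1)^{p-1}p^2\eta\,X(1-X).
\]
Hence $X=S+(-1)^{p-1}p^2\eta\,S(1-S)$ and $y=\lambda(X)=\lambda(S)+(-1)^{p-1}p^2\eta S$, which gives $\Psi_c=\Psi_x+(-1)^{p-1}p^2\eta t$. As $p\nmid p+1$, the coefficients $l_{pn}$ are those of $\lambda$. So $M_c=M_x$ for odd $p$, while for $p=2$ we have $l_3=\frac13+\eta$ and $M_c=M_x+\frac43\eta t^3$. Therefore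
\[
\kappa_c=\eta t\quad(p\text{ odd}),\qquad\kappa_c=-\eta t-\tfrac13\eta t^3\quad(p=2).
\]
The error is integral, as claimed, but it carries the coefficient $l_{p+1}$, which $F\mapsto F_\epsilon$ deletes, to the exponent $1$, which $F\mapsto F_\epsilon$ keeps. This is the source of Theorem~\ref{thm:B}.
\end{example}

The proof of Proposition~\ref{prop:key} has three steps: an exact formula for $\Psi_c(S)$ in terms of the traces of the powers of $c$, congruences for these traces, and the summation of the error terms.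

\subsection*{Convergence}

The heuristic substitutes $c_j$ into $\ell_c$. This is not a formal operation, because $c_j$ has a constant term and $\ell_c$ has unbounded denominators; it converges $p$-adically because the denominators grow slowly. A family of elements of $A[\zeta][1/p]$ \emph{tends to zero} if for every $e$ all but finitely many members lie in $p^eA[\zeta]$. Since $A[\zeta]$ is $p$-complete, such a family has a sum, which may be computed with any ordering and grouping of the terms. A family in $A[\zeta][1/p][\![x]\!]$ is \emph{summable} if for each $i$ its coefficients at $x^i$ tend to zero. Sums of summable families commute with $D$ and with multiplication by a fixed series, since each coefficient of the output is a fixed finite linear combination of coefficients of the input. For the same reason, and because $X=px+\cdots$ is an invertible series over $\mathbb{Z}[1/p]$, summability may be tested on the coefficients of the expansion in $X$. Call $F=\sum_{k\ge1}F_kz^k\in A[1/p][\![z]\!]$ \emph{tempered} if there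 is an integer $\gamma\geq0$ with $p^{\gamma\lfloor\log_pk\rfloor}F_k\in A$ for all $k$.

\begin{lemma}\label{lem:tempered}
Let $F$ be tempered and $w\in xA[\![x]\!]$. Then the family $F_k(\sigma_jw)^k$, $k\ge1$, is summable, and its sum depends only on $j$ and on the formal series $F(w)\in A[1/p][\![x]\!]$.
\end{lemma}

\begin{proof}
Write $w^k=\sum_{m\ge k}w_{k,m}x^m$ with $w_{k,m}\in A$, and consider the family $F_kw_{k,m}(\sigma_jx)^m$ indexed by the pairs $k\le m$. Its coefficient at $x^i$ lies in $p^{-\gamma\lfloor\log_pm\rfloor}\varpi^{m-i}A[\zeta]$ for $m\ge i$, and each $m$ occurs in finitely many pairs; since $p$ divides $\varpi^{p-1}$, the family is summable. Summing over $m$ first gives the family $F_k\sigma_j(w^k)$. Summing over $k$ first gives $\sum_m\phi_m(\sigma_jx)^m$, where $\phi_m$ is the coefficient of $x^m$ in $F(w)$.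
\end{proof}

By \eqref{eq:kl} and $v(k)\le\log_pk$, the series $\lambda$, $\ell_c$ and $\sum_kl_kz^k/k$ are tempered. The formal series $p\ell_c(c)$ and $\lambda(X)$ both equal $p\lambda(x)$, and $\sigma_jX=X$. So Lemma~\ref{lem:tempered} gives
\begin{equation}\label{eq:conj}
p\sum_kl_kc_j^k=\sum_kX^k/k=y\qquad\text{for all }j .
\end{equation}

\subsection*{Step 1: an exact formula}

Let $\tau_k:=\frac1k\mathrm{Tr}(c^k)\in A[1/p][\![X]\!]$. By Lemma~\ref{lem:tempered} the families $pl_kc_j^k/k$ are summable; let $\Xi_j$ be their sums. Then the family $pl_k\tau_k$ is summable, with sum $Q=\sum_j\Xi_j$. We claim that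
\begin{equation}\label{eq:Q}
\Psi_c(S)=Q-Q(0),
\end{equation}
where $Q(0)$ is the constant term. By \eqref{eq:conj}, $c_j\,D\Xi_j=p\sum_kl_kc_j^k\,Dc_j=y\,Dc_j$. Multiply by $\prod_{i\ne j}c_i$ and sum over $j$; the product rule gives $S\,DQ=y\,DS$. Also $S\,D(\Psi_c(S))=\Phi_c(S)\,DS=y\,DS$. The leading coefficient of $S$ in $x$ is $p$ times a unit of $A$, so $S$ is not a zero divisor in $A[\zeta][1/p][\![x]\!]$. Hence $D(Q-\Psi_c(S))=0$, and $Q-\Psi_c(S)$ is a constant.

\subsection*{Step 2: congruences for the traces}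

Let $\alpha_i$ be as in Lemma~\ref{lem:norm}(b) for $F=c$, and $\tilde S:=\alpha_p=(-1)^{p-1}S$. For $p=2$ let $\varepsilon:=\alpha_1/2=\frac12\mathrm{Tr}(c)\in A[\![X]\!]$.

\begin{lemma}\label{lem:tau}
If $p\nmid k$, then $\tau_k\in pA[\![X]\!]$. If $k=pn$, then modulo $p^{v(k)+1}A[\![X]\!]$
\[
\tau_k\equiv\begin{cases}\tilde S^n/n&\text{if $p$ is odd,}\\ \tilde S^n/n+2n\,\varepsilon^2S^{n-1}&\text{if $p=2$ and $n$ is odd,}\\ \tilde S^n/n+2n\,(\varepsilon^2S^{n-1}+\varepsilon^4S^{n-2})&\text{if $p=2$ and $n$ is even.}\end{cases}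
\]
\end{lemma}

\begin{proof}
Expanding $\sum_k\tau_k\xi^k=-\log(1-\sum_i\alpha_i\xi^i)$ by the multinomial theorem gives
\begin{equation}\label{eq:waring}
\tau_k=\sum_{m}\frac{(|m|-1)!}{m_1!\cdots m_p!}\,\alpha_1^{m_1}\cdots\alpha_p^{m_p},
\end{equation}
the sum over $m=(m_1,\dots,m_p)$ with $\sum_iim_i=k$, where $|m|=\sum_im_i$. Let $a=\sum_{i<p}m_i$; the monomial lies in $p^aA[\![X]\!]$.

If $p\nmid k$, some $m_i$ with $i<p$ is prime to $p$. Then $a\ge1$, and $m_i$ times the coefficient is a multinomial coefficient, so the coefficient lies in $\mathbb{Z}_{(p)}$.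

Let $k=pn$. The term with $a=0$ is $\tilde S^n/n$. For $a\ge1$ write $\sum_{i<p}im_i=pd$. Then $d\ge1$, and $pd\le(p-1)a$ gives $d\le a-1$; also $m_p=n-d$. The quotient $(|m|-1)!/m_p!$ is the product of the integers from $n-d+1$ to $n-d+a-1$. These include $n$, together with $d-1$ consecutive integers below it and $a-1-d$ above it, and a product of $i$ consecutive integers is divisible by $i!$. So the term lies in $p^eA[\![X]\!]$ with
\[
e=v(n)+a-\sum_{i<p}v(m_i!)+v\big((d-1)!\big)+v\big((a-1-d)!\big),
\]
and it is negligible if $e\ge v(n)+2=v(k)+1$.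

Let $p$ be odd, so that $v(i!)\le(i-1)/2$ for $i\ge1$. If at least two of $m_1,\dots,m_{p-1}$ are nonzero, then $a-\sum_{i<p}v(m_i!)\ge(a+2)/2\ge2$. If only one is nonzero, say $m_i=a$, then $ia=pd$ forces $p\mid a$, so $a\ge3$ and $a-v(a!)\ge(a+1)/2\ge2$. All terms with $a\ge1$ are negligible.

Let $p=2$. Then $a=m_1=2d$ and $v(a!)=d+v(d!)$, so $e=v(n)+d-v(d)+v((d-1)!)$. For $d\ge3$ we have $d-v(d)\ge2$, and the term is negligible. The term with $d=1$ is $\frac n2\alpha_1^2\tilde S^{n-1}=2n\varepsilon^2\tilde S^{n-1}$. The term with $d=2$, present for $n\ge2$, is $\frac{(n-1)n(n+1)}{24}\alpha_1^4\tilde S^{n-2}=2n\cdot\frac{n^2-1}3\,\varepsilon^4\tilde S^{n-2}$. We work modulo $2^{v(n)+2}$, so the cofactor of $2n$ only matters modulo $2$: signs may be dropped, and $\frac{n^2-1}3\in\mathbb{Z}_{(2)}$ is even for odd $n$ and a unit for even $n$.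
\end{proof}

\subsection*{Step 3: summation}

Insert Lemma~\ref{lem:tau} into $Q=\sum_kpl_k\tau_k$. The displayed terms form $X$-adically convergent, hence summable, families; so the error terms form a summable family too. By \eqref{eq:kl}, $l_k\in p^{-v(k)}A$, so each error term lies in $p\cdot p^{-v(k)}\cdot p^{v(k)+1}A[\![X]\!]=p^2A[\![X]\!]$, and so does their sum, since $A$ is $p$-complete. The terms $pl_{pn}\tilde S^n/n$ give the first sum in $M_c(S)$. For odd $p$ this shows $Q-M_c(S)\in p^2A[\![X]\!]=p^2A[\![S]\!]$, and \eqref{eq:Q} proves the proposition, as $M_c$ has no constant term.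

Let $p=2$ and $a_k:=kl_k\in A$. The remaining displayed terms contribute $2B$ to $Q$, where
\[
B=\sum_{n\ge1}a_{2n}\,\varepsilon^2S^{n-1}+\sum_{n\ge1}a_{4n}\,\varepsilon^4S^{2n-2}\in A[\![X]\!],
\]
and we must show $B\equiv\sum_{n\text{ odd}}l_n^2S^n$ modulo $2$. By Lemma~\ref{lem:norm}(a) we may compute in $(A/2)[\![x]\!]$. Two facts are needed.

First, $a_{2k}\equiv a_k^2$ modulo $2$. Let $U(z)=\exp\ell_c(z)=1/(1-c^{-1}(z))\in1+zA[\![z]\!]$, where $c^{-1}$ is the compositional inverse, and let $\partial=z\frac d{dz}$. Then $\omega(z):=\sum_ka_kz^k=\partial U/U$, so $\partial\omega=\partial^2U/U-\omega^2$. Modulo $2$ we have $\partial^2\equiv\partial$, because $k^2\equiv k$. Hence $\omega-\partial\omega\equiv\omega^2$, which reads $\sum_{k\text{ even}}a_kz^k\equiv\sum_ka_k^2z^{2k}$.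

Second, $\varepsilon\equiv c+Dc$ modulo $2$. Write $c=c^++c^-L$ with $c^\pm\in A[\![X]\!]$. Then $\varepsilon=c^+$, and $Dc\equiv-c^-L$ because $D$ maps $A[\![X]\!]$ into $2A[\![X]\!]$.

Let $H$ be the first sum in $B$ and $G=\sum_na_{2n}S^n$. By the first fact and $S\equiv c^2$, the second sum in $B$ is congruent to $H^2$, and $H\equiv(\varepsilon\,\ell_c'(c))^2$, and $G\equiv\omega(c)^2$. By the second fact and $\ell_c'(c)Dc=1$ we have $\varepsilon\,\ell_c'(c)\equiv\omega(c)+1$, so $H\equiv G+1$. Therefore
\[
B\equiv H+H^2\equiv G+G^2\equiv\sum_na_{2n}S^n+\sum_{n\text{ even}}a_{2n}S^n\equiv\sum_{n\text{ odd}}a_n^2S^n\equiv\sum_{n\text{ odd}}l_n^2S^n ,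
\]
where the last step uses that $l_n\in A$ and $a_n\equiv l_n$ for odd $n$. So $Q-M_c(S)\in4A[\![X]\!]$, and \eqref{eq:Q} completes the proof of Proposition~\ref{prop:key}.\hfill$\square$

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

We return to the notation of Proposition~\ref{prop:parts}, with $A=\pi_0T$. The $n$-th coefficient of $M_c$ is an expression in $l_{pn}$ and $l_n$ that vanishes when both vanish, and $pn$ is a power of $p$ exactly when $n$ is. Since $\ell_h=(\ell_b)_\epsilon$, this gives $(M_b)_\epsilon=M_h$. By Proposition~\ref{prop:key},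
\begin{equation}\label{eq:kappa}
(\Psi_b)_\epsilon=\Psi_h+p^2\kappa,\qquad(\Phi_b)_\epsilon=\Phi_h+p^2\delta\kappa,\qquad\kappa:=(\kappa_b)_\epsilon-\kappa_h\in A[\![t]\!].
\end{equation}

\begin{proposition}\label{prop:W}
We have $q\in p^2A[\![X]\!]$, and $W=p^2W_0$ with $W_0\in A[\![X]\!]$ and $W_0\equiv\kappa(S_2)$ modulo $p$.
\end{proposition}

\begin{proof}
Write $S_2=S_1(1+pa)$ with $a\in A[\![X]\!]$, which is possible because $S_2/S_1=N(g_\epsilon)/\psi(g_\epsilon)$. By \eqref{eq:same} and \eqref{eq:kappa}, $\Phi_h(S_1+paS_1)-\Phi_h(S_1)=p^2(\delta\kappa)(S_1)$. Expand the left side by Taylor's formula, which converges $X$-adically. With $F^{[i]}=F^{(i)}/i!$, an operation that preserves $A[\![t]\!]$, we have $i\,\Phi_h^{[i]}=(\Phi_h')^{[i-1]}\in A[\![t]\!]$, so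
\[
\sum_{i\ge1}\frac{p^i}i\,(aS_1)^i\,(\Phi_h')^{[i-1]}(S_1)\in p^2A[\![X]\!].
\]
For $i\ge2$ we have $i-v(i)\ge2$, except when $p=i=2$. Dividing by $p$ we obtain $aS_1\,\Phi_h'(S_1)\equiv0$ modulo $p$ if $p$ is odd, and $aS_1\big(\Phi_h'(S_1)+aS_1\Phi_h''(S_1)\big)\equiv0$ modulo $2$ if $p=2$. In both cases the factor after $aS_1$ has unit constant term, and $S_1$ is $X$ times a unit. Hence $a\in pA[\![X]\!]$ and $q=\log(1+pa)\in p^2A[\![X]\!]$.

Now $\exp$ converges $p$-adically on multiples of $q$, and $S_1=S_2e^{-q}$. We have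
\[
\Psi_h(S_2e^{-q})=\sum_{i\ge0}\frac{(-q)^i}{i!}\,(\delta^i\Psi_h)(S_2),
\]
because for a monomial $t^m$ this is the expansion of $S_2^me^{-mq}$, and only finitely many monomials contribute to a given power of $X$. The terms with $i=0,1$ are $\Psi_h(S_2)$ and $-q\Phi_h(S_2)=-qy$. By the definition of $W$ and \eqref{eq:kappa},
\[
W-p^2\kappa(S_1)=yq-\Psi_h(S_2)+\Psi_h(S_2e^{-q})=\sum_{i\ge2}\frac{(-q)^i}{i!}\,(\delta^i\Psi_h)(S_2).
\]
For $i\ge2$ the series $\delta^i\Psi_h=\delta^{i-2}(t\Phi_h')$ lies in $A[\![t]\!]$, and $q^i/i!\in p^{i+1}A[\![X]\!]$ since $v(i!)\le i-1$. So the right side lies in $p^3A[\![X]\!]$. Finally $\kappa(S_1)\equiv\kappa(S_2)$ modulo $p$.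
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Propositions~\ref{prop:parts} and \ref{prop:W}, $q_{g_\epsilon}=p^2\dot W_0$ with $W_0\in A[\![X]\!]$. So $g_\epsilon$ satisfies \eqref{eq:star} by Lemma~\ref{lem:reduce}, and Theorem~\ref{thm:C} applies.
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

We extract from Proposition~\ref{prop:necessary} with $m=3$ a condition on $q_g$ that is one power of $p$ finer than the one in Lemma~\ref{lem:reduce}. It is convenient to view $A[\![x]\!]$ as a ring of measures on $\mathbb{Z}_p$. By Mahler's theorem every continuous function $F\colon\mathbb{Z}_p\to\mathbb{Z}_p$ is uniquely a sum $\sum_ka_k\binom wk$ with $a_k\in\mathbb{Z}_p$ tending to $0$. So \eqref{eq:pairing} defines $\langle\mu,F\rangle\in A$ for $\mu\in A[\![x]\!]$ and continuous $F$. This pairing satisfies $\langle L^n,F\rangle=F(n)$ for $n\ge0$, it respects congruences modulo $p^e$ in $F$, and for fixed $F$ it is $(p,x)$-adically continuous in $\mu$. The ring $\mathrm{Num}_{(p)}$ consists of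 the rational polynomials that map $\mathbb{Z}_p$ to $\mathbb{Z}_p$, and it is dense in the continuous functions. On $p\mathbb{Z}_p$ the function $w^{2}$ is divisible by $p^2$, and this produces elements of $N_3$ with denominator $p^2$.

\begin{lemma}\label{lem:E5}
If $g\in I_5$, then $q_g$ is congruent to a constant modulo $p^3A[\![X]\!]$.
\end{lemma}

\begin{proof}
Let $\nu=\nu_g$, and let $\Delta=a+p^k\mathbb{Z}_p$, $k\ge1$, be a ball with $\Delta\subset p\mathbb{Z}_p$ and $0\notin \Delta$. Choose $F\in\mathrm{Num}_{(p)}$ congruent to the indicator function $1_\Delta$ modulo $p^2$; after subtracting $F(0)\in p^2\mathbb{Z}_{(p)}$ we have $F(0)=0$. The polynomial $w^2F/p^2$ lies in $\mathrm{Num}_{0,(p)}$, since $w^2$ is divisible by $p^2$ on $\Delta$ and $F$ is divisible by $p^2$ off $\Delta$. From $w^2\cdot(F^3/p^2)=F\cdot F\cdot(w^2F/p^2)$ we get $F^3/p^2\in N_3$. By Proposition~\ref{prop:necessary}, $\langle\nu,F^3\rangle\in p^2A$, and $F^3\equiv1_\Delta$ modulo $p^2$. So $\langle\nu,1_\Delta\rangle\in p^2A$.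

For $\mu=\sum_{i<p}\mu^{(i)}L^i$ with $\mu^{(i)}\in A[\![X]\!]$ and continuous $F$ we have $\langle\mu^{(0)},F\rangle=\langle\mu,1_{p\mathbb{Z}_p}F\rangle$. This holds for $\mu=L^n$, both sides being $F(n)$ if $p\mid n$ and $0$ otherwise; the $L^n$ span $A[x]$; and both sides are $A$-linear and $(p,x)$-adically continuous in $\mu$. For the left side, note that $\mu\mapsto\mu^{(0)}$ is $A[\![X]\!]$-linear, and that the $(p,x)$-adic and $(p,X)$-adic topologies on $A[\![x]\!]$ agree because $x^p\in(p,X)$.

Let $a_0=\nu^{(0)}=q_g/p$ (Lemma~\ref{lem:reduce}). A ball $a+p^k\mathbb{Z}_p$ with $k\ge1$ is contained in $p\mathbb{Z}_p$ or disjoint from it. So $\langle a_0,1_\Delta\rangle\in p^2A$ for every such ball $\Delta$ with $0\notin \Delta$. For $k\geq1$ the function $\binom wk$ vanishes at $0$, and modulo $p^2$ it is locally constant, hence an integral combination of such indicator functions. By \eqref{eq:pairing}, all coefficients of $a_0$ at $x^k$, $k\ge1$, lie in $p^2A$. By Lemma~\ref{lem:norm}(a), $a_0$ is congruent to its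 constant term modulo $p^2A[\![X]\!]$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Suppose that $\epsilon$ lifts to an $\mathbb{E}_5$-map. By Proposition~\ref{prop:reform} and Lemma~\ref{lem:E5}, $q=p^2\dot W_0$ is constant modulo $p^3$. By Proposition~\ref{prop:W},
\begin{equation}\label{eq:const}
\kappa'(S_2)\,\dot S_2\ \text{ is congruent to a constant modulo }pA[\![X]\!].
\end{equation}
This statement no longer involves $\psi$, so we may specialize the universal coordinate $b$. Let $A'=\mathbb{Z}_p[\eta]/\eta^2$ and let $c=x(1-\eta x^pL)$ be the coordinate of Example~\ref{ex:deform}. As $A$ is the $p$-completion of $\mathbb{Z}[b_1,b_2,\dots]$, there is a ring map $\varrho\colon A\to A'$ with $\varrho(b)=c$.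

The coordinate $h_0:=\varrho(h)$ has logarithm $(\ell_c)_\epsilon=(\lambda+\eta z^{p+1})_\epsilon=\sum_kz^{p^k}/p^k$, because $p+1$ is not a power of $p$. So the coefficients of $h_0$ lie in $\mathbb{Q}_p\cap A'=\mathbb{Z}_p$, and by naturality $\varrho(S_2)=S_0:=N(h_0)$ and $\varrho(\kappa_h)=\kappa_{h_0}$ have coefficients in $\mathbb{Z}_p$. By Example~\ref{ex:deform}, $\varrho((\kappa_b)_\epsilon)=(\kappa_c)_\epsilon=\pm\eta t$. Hence $\varrho(\kappa)=\pm\eta t-\kappa_{h_0}$, and the coefficient of $\eta$ in the image of \eqref{eq:const} says that $\dot S_0$ is constant in $\mathbb{F}_p[\![X]\!]$. Since $\Phi_{h_0}'(S_0)\,\dot S_0=1$, the series $\Phi_{h_0}'(S_0)$ is constant in $\mathbb{F}_p[\![X]\!]$ as well.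

On the other hand $t\Phi_{h_0}'=\delta^2\Psi_{h_0}\equiv\delta^2M_{h_0}$ modulo $p^2$ by Proposition~\ref{prop:key}. The first sum in $M_{h_0}$ contributes $\pm pn\,l_{pn}t^n$, which is $\pm t^n$ if $n$ is a power of $p$ and $0$ otherwise, with a negative sign only for $p=2$; the second sum, for $p=2$, contributes $2t$. So $\Phi_{h_0}'\equiv1+t^{p-1}+t^{p^2-1}+\cdots$ modulo $p$. As $S_0\equiv h_0^p\equiv X+\cdots$ modulo $p$, we get $\Phi_{h_0}'(S_0)\equiv1+X^{p-1}+\cdots$, which is not constant. This is a contradiction.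
\end{proof}

\begin{thebibliography}{9}

\bibitem{AHS} Ando, Hopkins and Strickland, Invent.\ Math.\ (2001).

\bibitem{CM} Chadwick and Mandell, \emph{$E_n$ genera}.

\bibitem{Joachim} Joachim, \emph{Higher coherences for equivariant K-theory}.

\bibitem{QZ} Ryan Quinn and Qi Zhu, \emph{Structured Real Snaith Equivalences}, arXiv:2606.23309 (2026).

\bibitem{Rezk} Rezk, \emph{The units of a ring spectrum and a logarithmic cohomology operation}.

\end{thebibliography}
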